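\title{No definable extension of second order logic has many-sorted interpolation}

\begin{abstract}
Second order logic has Craig interpolation for single-sorted vocabularies and fails it for many-sorted ones. We prove in ZFC that the failure cannot be repaired by passing to a stronger logic whose syntax and semantics are definable in set theory: every such extension fails interpolation, already for a common vocabulary with one sort and one binary relation symbol. Interpolation separates disjoint projective classes. We apply it to force a separator to follow a tree of theories of transitive sets. This tree has no definable cofinal branch, and the level at which the separator leaves the tree bounds an otherwise unbounded search through the universe. It follows that the logic captures every definable class of sets, which contradicts its own definability.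
\end{abstract}

\section{The question}\label{sec:question}

We work in ZFC. A \emph{many-sorted vocabulary} $\tau$ consists of sort symbols and of relation, function and constant symbols typed by these sorts. A $\tau$-structure has a nonempty domain for each sort and interprets the symbols according to their types. If $\tau\subseteq\tau'$, the reduct $\mathfrak M\upharpoonright\tau$ of a $\tau'$-structure forgets the symbols outside $\tau$ and also the domains of the sorts outside $\tau$. An \emph{abstract logic} $L$ assigns to each vocabulary $\tau$ a class $\mathrm{Sent}_L(\tau)$ of sentences and a satisfaction relation $\mathfrak M\models_L\varphi$ between $\tau$-structures and $\tau$-sentences, subject to the usual closure conditions, which we list in Section~\ref{sec:prelim}. We write $L\le L'$, and call $L'$ an \emph{extension} of $L$, if every $L$-sentence is equivalent, on all structures of its vocabulary, to an $L'$-sentence of the same vocabulary. For $\varphi\in\mathrm{Sent}_L(\tau_1)$ and $\psi\in\mathrm{Sent}_L(\tau_2)$, the entailment $\varphi\models\psi$ means that every $(\tau_1\cup\tau_2)$-structure satisfying $\varphi$ satisfies $\psi$.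

\begin{definition}\label{def:int}
A logic $L$ has \emph{many-sorted interpolation} if for all vocabularies $\tau_1,\tau_2$ and all $\varphi\in\mathrm{Sent}_L(\tau_1)$, $\psi\in\mathrm{Sent}_L(\tau_2)$ with $\varphi\models\psi$ there is $\theta\in\mathrm{Sent}_L(\tau_1\cap\tau_2)$ with $\varphi\models\theta$ and $\theta\models\psi$. Here $\tau_1\cap\tau_2$ consists of the common sorts and the common symbols; if it is empty, the admissible $\theta$ are the truth constants $\top$ and $\bot$.
\end{definition}

Interpolation is a separation property. Suppose that $\tau_0=\tau_1\cap\tau_2$ is nonempty, and let $K_\varphi$, the \emph{projection} of $\varphi$, be the class of $\tau_0$-reducts of models of $\varphi$. A $\tau_1$-structure and a $\tau_2$-structure with the same $\tau_0$-reduct combine to a $(\tau_1\cup\tau_2)$-structure, so $\varphi\models\psi$ says that $K_\varphi$ and $K_{\neg\psi}$ are disjoint. An interpolant is a $\tau_0$-sentence that holds throughout $K_\varphi$ and fails throughout $K_{\neg\psi}$.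

Let $L^2$ be full second order logic, with quantifiers over arbitrary relations on the sorts. If there is only one sort, $L^2$ has interpolation for a trivial reason: the projection $K_\varphi$ is itself defined by the sentence $\exists\bar R\,\varphi$ that quantifies away the symbols $\bar R$ of $\varphi$ outside $\tau_0$, and this sentence is an interpolant. If $\tau_1$ contains a sort $u$ outside $\tau_0$, the same recipe calls for a quantifier ``there is a domain for $u$'', which ranges over the whole universe $V$ of sets and not over relations on the given domains. It is known that in the many-sorted setting $L^2$ fails interpolation, and even the weak Beth property, because new sorts can be used to define truth implicitly but not explicitly; Example~\ref{ex:L2} below shows the failure of interpolation. It is also known that $L^2$ has an extension with many-sorted interpolation, namely sort logic, and that sort logic is not definable in the following sense.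

\begin{definition}\label{def:definable}
A logic $L$ is \emph{set-theoretically definable} if there are fixed formulas of the language of set theory, set parameters allowed, that define, uniformly across all vocabularies, the classes $\{(\tau,\varphi):\varphi\in\mathrm{Sent}_L(\tau)\}$ and $\{(\mathfrak M,\varphi):\mathfrak M\models_L\varphi\}$.
\end{definition}

The problem, posed in \cite{Vaananen}, is this: \emph{is there a set-theoretically definable logic $L$ with $L^2\le L$ that has many-sorted interpolation?}

One way to obtain interpolation is to make every projection definable. Iterated with negation, this lets the logic simulate arbitrary strings of quantifiers over $V$, and a logic whose satisfaction relation is given by a single formula cannot do that, by a diagonal argument (Section~\ref{sec:closure}). But interpolation asks for much less. It asks only for some sentence between $K_\varphi$ and the complement of $K_{\neg\psi}$, and when these two classes are far apart there is a great deal of freedom. One might therefore hope to choose cheap separators and to close $L^2$ under them at a bounded level of complexity. The theorem says that this is impossible.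

\begin{theorem}\label{thm:main}
Let $L$ be a set-theoretically definable logic with $L^2\le L$. Then $L$ does not have many-sorted interpolation. Interpolation already fails for some $\varphi\models\psi$ whose common vocabulary consists of one sort and one binary relation symbol.
\end{theorem}

This is a theorem scheme of ZFC, with one theorem for each choice of the formulas that define $L$, set parameters allowed.

The proof shows that separators recover projections. Section~\ref{sec:classes} translates the problem to classes of sets: sentences of $L$ define \emph{$L$-classes}, new sorts produce \emph{$\Sigma$-classes}, whose membership is certified inside some $V_\beta$, and interpolation separates disjoint $\Sigma$-classes by $L$-classes. Section~\ref{sec:tree} shows, first for sets of natural numbers, how a separator can be made to bound a search, and introduces the tree that does this in $V$. Section~\ref{sec:branch} proves that the tree has no definable cofinal branch. Section~\ref{sec:closure} concludes that the $L$-classes are closed under unbounded existential quantification and derives the contradiction.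

\section{Logics, formulas and the levels $V_\beta$}\label{sec:prelim}

\subsection*{Closure conditions}
Every logic $L$ is assumed to satisfy the following. The last two conditions are stated in the form in which they are used.
\begin{itemize}
\item[(L1)] \emph{Isomorphism.} Isomorphic structures satisfy the same sentences.
\item[(L2)] \emph{Reduct.} If $\tau\subseteq\tau'$ and $\varphi\in\mathrm{Sent}_L(\tau)$, then $\varphi\in\mathrm{Sent}_L(\tau')$, and a $\tau'$-structure satisfies $\varphi$ if and only if its $\tau$-reduct does.
\item[(L3)] \emph{Renaming.} If $\pi\colon\tau\to\tau'$ is a type-preserving bijection of sorts and symbols, each $\tau$-sentence $\varphi$ has a counterpart in $\mathrm{Sent}_L(\tau')$ whose models are the renamed models of $\varphi$.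
\item[(L4)] \emph{Boolean connectives.} $L$ contains $\top,\bot$ and is closed under the Boolean connectives, including negation.
\item[(L5)] \emph{Quantification.} If $c\notin\tau$ is a constant of a sort of $\tau$ and $\varphi\in\mathrm{Sent}_L(\tau\cup\{c\})$, there are $\tau$-sentences $\exists c\,\varphi$ and $\forall c\,\varphi$ with the expected meaning.
\item[(L6)] \emph{Relativization.} If $\tau$ is relational with the single sort $u$, $\varphi\in\mathrm{Sent}_L(\tau)$ and $P\notin\tau$ is unary on $u$, there is $\varphi^P\in\mathrm{Sent}_L(\tau\cup\{P\})$ such that, whenever $P^{\mathfrak M}\neq\emptyset$, $\mathfrak M\models_L\varphi^P$ if and only if the substructure of $\mathfrak M\upharpoonright\tau$ with domain $P^{\mathfrak M}$ satisfies $\varphi$.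
\item[(L7)] \emph{Substitution.} If $\varphi\in\mathrm{Sent}_L(\tau\cup\{P\})$ with $P\notin\tau$ unary on $u$, and $\eta\in\mathrm{Sent}_L(\tau\cup\{d\})$ with $d\notin\tau$ a constant of sort $u$, there is a $\tau$-sentence that holds in $\mathfrak M$ if and only if $\varphi$ holds in the expansion of $\mathfrak M$ that interprets $P$ by $\{a:(\mathfrak M,a)\models_L\eta\}$.
\end{itemize}
When $L^2\le L$, we treat first order and second order sentences as $L$-sentences, replacing them by equivalent ones.

\subsection*{Two kinds of formulas}
A \emph{concrete} formula is a formula of the language $\{\in\}$ in which ZFC itself is written. A \emph{class} is the extension of a concrete formula with set parameters. A \emph{coded} formula is a hereditarily finite set, an element of the set $\mathrm{Fm}\subseteq V_\omega$ of codes of $\in$-formulas in the variables $v_0,v_1,\dots$, which we identify with the natural numbers. For a set $M$, a coded formula $\varphi$ and an assignment $g$ into $M$, the relation $(M,\in)\models\varphi[g]$, or briefly $M\models\varphi[g]$, is defined in ZFC by Tarski's recursion. A concrete formula $\psi$ has a code $\ulcorner\psi\urcorner$, and $M\models\ulcorner\psi\urcorner[\bar a]$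 holds if and only if $\psi(\bar a)$ holds with all quantifiers restricted to $M$; to the right of $\models$ we omit the corners. A statement ``for every concrete formula'' is a scheme, and an induction on concrete formulas takes place in the metatheory. Each instance of Theorem~\ref{thm:main} needs such inductions only along the subformulas of finitely many formulas.

Pairs are Kuratowski pairs, $(x_1)=x_1$ and $(x_1,\dots,x_{k+1})=((x_1,\dots,x_k),x_{k+1})$. The proof ends in a contradiction at two places, and both are instances of Tarski's diagonal argument in the following form with a parameter.

\begin{lemma}\label{lem:diag}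
Let $G(e,w,q)$ be a concrete formula, and let $\psi_G(w)$ be the concrete parameter-free formula ``$w$ is a pair $(e',q')$ and $\neg G(e',w,q')$''. There are no sets $e,q$ such that $G(e,w,q)\leftrightarrow\psi_G(w)$ for all $w$.
\end{lemma}

\begin{proof}
For $w=(e,q)$ we would have $G(e,w,q)\leftrightarrow\psi_G(w)\leftrightarrow\neg G(e,w,q)$.
\end{proof}

\subsection*{Transitive sets and ranks}
Recall that $V_\eta=\bigcup_{\zeta<\eta}\mathcal P(V_\zeta)$, that $\operatorname{rk}(x)=\sup\{\operatorname{rk}(y)+1:y\in x\}$, and that $x\in V_\eta$ if and only if $\operatorname{rk}(x)<\eta$. We write $\operatorname{tc}(x)$ for the least transitive set containing $x$ as a subset. We use three textbook facts. A formula is $\Delta_0$ if all its quantifiers have the form $\exists x\in y$ or $\forall x\in y$; such a formula holds of elements of a transitive set $M$ if and only if it holds in $M$. The notions ``ordinal'', ``limit ordinal'', ``transitive'', ``function'', ``bijection'' and $w=(x_1,\dots,x_k)$ are $\Delta_0$. By Mostowski's collapsing lemma, a well-founded extensional structure $(A,E)$ is isomorphic to $(M,\in)$ for a transitive set $M$, and an isomorphism between transitive sets is the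 identity. Finally, $\operatorname{rk}(M)=\{\operatorname{rk}(x):x\in M\}$ for transitive $M$.

\subsection*{Computing in $V_\beta$}
Let $\beta>\omega$ be a limit ordinal. Then $V_\beta$ is transitive, contains every subset of each of its elements, and contains every set whose rank exceeds the rank of one of its elements by a finite amount. We say that a notion is \emph{computed correctly} in $V_\beta$ if a concrete formula, not depending on $\beta$, defines over $V_\beta$ the restriction of the notion to $V_\beta$.
\begin{itemize}
\item[(V1)] $\Delta_0$ notions are computed correctly. So is ``$a$ and $b$ are equinumerous'', because a bijection from $a$ to $b$ has rank at most $\max(\operatorname{rk}(a),\operatorname{rk}(b))+3$.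
\item[(V2)] Let $H(f,\xi)$ say that $\xi$ is an ordinal, $f$ is a function with domain $\xi+1$, and $\forall\eta\le\xi\,\forall z\,(z\in f(\eta)\leftrightarrow\exists\zeta\in\eta\ z\subseteq f(\zeta))$. \emph{If $U$ is a transitive set that contains every subset of each of its elements and $U\models H[f,\xi]$, then $f(\eta)=V_\eta$ for all $\eta\le\xi$.} Indeed, if $f(\zeta)=V_\zeta$ for $\zeta<\eta$, then these $V_\zeta$ and all their subsets are in $U$, so $f(\eta)=\bigcup_{\zeta<\eta}\mathcal P(V_\zeta)$. For $\xi<\beta$ the function $\langle V_\eta:\eta\le\xi\rangle$ lies in $V_\beta$ and satisfies $H$ there. Hence $v=V_\xi$ is computed correctly by $\exists f\,(H(f,\xi)\wedge v=f(\xi))$.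
\item[(V3)] Satisfaction in $(M,\in)$ is computed correctly for $M\in V_\beta$. The set $\mathrm{Fm}$ is $\Delta_0$-definable from $V_\omega$. The set of finite partial functions from $\omega$ to $M$ and the satisfaction relation of $(M,\in)$ have rank at most $\max(\operatorname{rk}(M),\omega)+k$ for a fixed finite $k$, so they lie in $V_\beta$; and Tarski's clauses, which characterize the satisfaction relation, are $\Delta_0$ in these sets.
\end{itemize}

\section{From sentences to classes of sets}\label{sec:classes}

From now on $L$ is a set-theoretically definable logic with $L^2\le L$, and $\tau_0=\{s,E\}$ consists of one sort $s$ and one binary relation symbol $E$ on $s$. We fix a set $p$ that codes $\tau_0$ and the parameters in the definition of $L$. We say that $L$ has \emph{interpolation over $\tau_0$} if the condition of Definition~\ref{def:int} holds whenever $\tau_1\cap\tau_2=\tau_0$. Theorem~\ref{thm:main} will follow once this assumption is refuted.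

To compare $L$ with definability in set theory, we let sentences speak about sets. For a set $w$ let $S(w)$ be the $\tau_0$-structure $(\operatorname{tc}(\{w\}),\in)$. A class $A$ is an \emph{$L$-class} if
\[A=\{w:S(w)\models_L\chi\}\quad\text{for some }\chi\in\mathrm{Sent}_L(\tau_0).\]
Since $L$ is definable, this is indeed a class, defined from the parameters $\chi$ and $p$ by one concrete formula that does not depend on $\chi$.

\begin{lemma}\label{lem:basic}
\begin{itemize}
\item[(a)] If $S(w)\cong S(w')$, then $w=w'$.
\item[(b)] The $L$-classes are closed under complement in $V$ and under intersection.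
\item[(c)] If $\delta(w)$ is a concrete parameter-free $\Delta_0$ formula, then $\{w:\delta(w)\}$ is an $L$-class.
\end{itemize}
\end{lemma}

\begin{proof}
The set $w$ is the only element of $\operatorname{tc}(\{w\})=\{w\}\cup\operatorname{tc}(w)$ that belongs to no element of $\operatorname{tc}(\{w\})$: it has the largest rank, and every element of $\operatorname{tc}(w)$ belongs to $w$ or to an element of $\operatorname{tc}(w)$. An isomorphism $S(w)\cong S(w')$ is the identity, so $\operatorname{tc}(\{w\})=\operatorname{tc}(\{w'\})$, and (a) follows. For (b) use $\neg\chi$ and $\chi\wedge\chi'$. For (c) use the first order sentence $\exists v\,(\neg\exists x\,E(v,x)\wedge\delta(v))$, with $E$ for $\in$; it holds in $S(w)$ if and only if $\delta(w)$ holds in the transitive set $\operatorname{tc}(\{w\})$, that is, if and only if $\delta(w)$.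
\end{proof}

A sentence with a new sort $u$ can place $S(w)$ inside a larger structure. Second order logic can force that structure to be a level $V_\beta$, and the closure conditions let us mark on it the traces of given $L$-classes. The projections obtained in this way are described by the next definition.

\begin{definition}\label{def:sigma}
Let $A_1,\dots,A_r$ ($r\ge0$) be $L$-classes and $\psi(x)$ a first order formula in the language $\{\in,A_1,\dots,A_r\}$ with unary $A_j$. The class of all $w$ such that
\[w\in V_\beta\ \text{ and }\ (V_\beta,\in,A_1\cap V_\beta,\dots,A_r\cap V_\beta)\models\psi[w]\quad\text{for some limit ordinal }\beta>\omega\]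
is a \emph{$\Sigma$-class over $A_1,\dots,A_r$}. A \emph{$\Sigma$-class} is a $\Sigma$-class over some $L$-classes.
\end{definition}

\begin{lemma}\label{lem:proj}
Let $B$ be a $\Sigma$-class. There are a vocabulary $\tau\supseteq\tau_0$ and $\Phi\in\mathrm{Sent}_L(\tau)$ such that the $\tau_0$-reducts of the models of $\Phi$ are exactly the structures isomorphic to $S(w)$ for some $w\in B$. The sort and the symbols of $\tau$ outside $\tau_0$ can be chosen outside any given set.
\end{lemma}

\begin{proof}
Let $B$ be given by $\psi$ and by $L$-classes $A_j=\{w:S(w)\models_L\chi_j\}$. Let $\tau=\tau_0\cup\{u,\varepsilon,A'_1,\dots,A'_r,i\}$, where $u$ is a new sort, $\varepsilon$ is binary on $u$, each $A'_j$ is unary on $u$, and $i$ is a function symbol from $s$ to $u$. The sentence $\Phi$ is a conjunction of three parts.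

\emph{Part 1: $(u,\varepsilon)$ is a level.} Let $\Lambda$ be the $L^2$-sentence of $\{u,\varepsilon\}$ that says, with $\varepsilon$ for $\in$:
\begin{itemize}
\item[(i)] $\varepsilon$ is extensional, and every nonempty $Y\subseteq u$ has an $\varepsilon$-minimal element;
\item[(ii)] for every $Y\subseteq u$ and every $x$, if all members of $Y$ are $\varepsilon$-elements of $x$, then some $y$ has exactly the members of $Y$ as $\varepsilon$-elements;
\item[(iii)] there is a nonzero limit ordinal, and there is no largest ordinal;
\item[(iv)] $\forall\xi\,(\xi\text{ is an ordinal}\to\exists f\,H(f,\xi))$ and $\forall x\,\exists f\,\exists\xi\,(H(f,\xi)\wedge x\in f(\xi))$.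
\end{itemize}
Every $V_\beta$ with $\beta>\omega$ a limit satisfies $\Lambda$ by (V2). Conversely, a model of $\Lambda$ collapses by (i) to a transitive set $U$, which by (ii) contains every subset of each of its elements. By (iii), $\beta=U\cap\mathrm{Ord}$ is a limit ordinal above $\omega$. By (V2), the first half of (iv) gives $V_\xi\in U$ for all $\xi<\beta$, so $V_\beta\subseteq U$, and the second half gives $U\subseteq V_\beta$.

\emph{Part 2: $A'_j$ is the trace of $A_j$.} Let $\operatorname{cl}(x,c)$ be the first order formula ``$x\mathrel\varepsilon b$ for every $\varepsilon$-transitive $b$ with $c\mathrel\varepsilon b$''. In $V_\beta$ it defines $\operatorname{tc}(\{c\})$, because this set is an element of $V_\beta$. In any structure the set it defines contains $c$, so it is nonempty. Rename $s,E$ to $u,\varepsilon$ in $\chi_j$ by (L3), relativize to a new unary predicate $P$ by (L6), regard the result as a sentence of $\{u,\varepsilon,c,P\}$ with a constant $c$ by (L2), and substitute $\operatorname{cl}(\cdot,c)$ for $P$ by (L7). The resulting sentence $\chi_j^{(c)}$ of $\{u,\varepsilon,c\}$ holds in $(V_\beta,\in,a)$ if and only if $S(a)\models_L\chi_j$, that is, $a\in A_j$. Part 2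 is the conjunction over $j$ of the sentences $\forall c\,(A'_j(c)\leftrightarrow\chi_j^{(c)})$, which exist by (L4) and (L5).

\emph{Part 3: $(s,E)$ is a copy of $S(w)$ with $\psi(w)$.} This is the first order sentence: there is $c$ in $u$ such that $\psi(c)$ holds with $\varepsilon,A'_j$ for $\in,A_j$, the function $i$ is injective with range $\{x:\operatorname{cl}(x,c)\}$, and $\forall x\forall y\,(E(x,y)\leftrightarrow i(x)\mathrel\varepsilon i(y))$.

Let $\mathfrak M\models_L\Phi$. By Part 1 and (L1) we may assume that $(u,\varepsilon)$ is interpreted by some $(V_\beta,\in)$. By Part 2, $A'_j$ is interpreted by $A_j\cap V_\beta$. By Part 3 there is $w\in V_\beta$ such that $\psi[w]$ holds in $(V_\beta,\in,A_1\cap V_\beta,\dots)$, so that $w\in B$, and $i$ is an isomorphism of $\mathfrak M\upharpoonright\tau_0$ onto $S(w)$. Conversely, if $\beta$ shows that $w\in B$ and $\mathfrak N\cong S(w)$, interpret $u,\varepsilon,A'_j$ by $V_\beta,\in,A_j\cap V_\beta$ and $i$ by the isomorphism; this expands $\mathfrak N$ to a model of $\Phi$.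
\end{proof}

\begin{lemma}[Separation]\label{lem:sep}
Assume that $L$ has interpolation over $\tau_0$. If $B_0,B_1$ are disjoint $\Sigma$-classes, there is an $L$-class $C$ with $B_0\subseteq C$ and $C\cap B_1=\emptyset$. In particular, if $B$ and $V\setminus B$ are both $\Sigma$-classes, then $B$ is an $L$-class.
\end{lemma}

\begin{proof}
Take $\Phi_0,\Phi_1$ for $B_0,B_1$ from Lemma~\ref{lem:proj}, in vocabularies that intersect in $\tau_0$. The $\tau_0$-reduct of a model of both sentences would be isomorphic to $S(w_0)$ and to $S(w_1)$ with $w_0\in B_0$, $w_1\in B_1$, and $w_0=w_1$ by Lemma~\ref{lem:basic}(a). Hence $\Phi_0\models\neg\Phi_1$. Let $\theta\in\mathrm{Sent}_L(\tau_0)$ be an interpolant and $C=\{w:S(w)\models_L\theta\}$. If $w\in B_0$, then $S(w)$ expands to a model of $\Phi_0$, so $S(w)\models_L\theta$. If $w\in B_1$, then $S(w)$ expands to a model of $\Phi_1$, and $\theta\models\neg\Phi_1$ gives $S(w)\not\models_L\theta$.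
\end{proof}

\begin{example}\label{ex:L2}
For $L=L^2$ these two lemmas already prove the theorem. Code the $L^2$-sentences of $\tau_0$ by hereditarily finite sets and let
\[D=\{\chi:\chi\in\mathrm{Sent}_{L^2}(\tau_0)\text{ and }S(\chi)\not\models\chi\}.\]
Second order satisfaction in $S(w)$ is computed correctly in $V_\beta$ for $w\in V_\beta$: the argument of (V3) applies, since the relations on $\operatorname{tc}(\{w\})$ form a set of rank at most $\max(\operatorname{rk}(w),\omega)+k$ for a fixed finite $k$. So $D$ and $V\setminus D$ are $\Sigma$-classes, with $r=0$. If $L^2$ had interpolation over $\tau_0$, Lemma~\ref{lem:sep} would give an $L^2$-sentence $\chi^*$ with $w\in D\Leftrightarrow S(w)\models\chi^*$ for all $w$, and $w=\chi^*$ is a contradiction.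
\end{example}

The example uses that satisfaction for $L^2$ is local: it is settled a few ranks above the structure. For a general definable $L$, the formula defining $\models_L$ may contain any number of unbounded quantifiers, and there is no reason for the analogue of $D$ to be a $\Sigma$-class. We have to handle the quantifiers one at a time. If $R$ is an $L$-class, then $P=\{y:\exists z\,(y,z)\in R\}$ is a $\Sigma$-class, since a witness $z$ lies in some $V_\beta$. The difficulty is the complement: a single level $V_\beta$ must certify that no witness exists anywhere in $V$. For this it needs a bound on the rank of the first witness, and the bound must be available also for those $y$ that have no witness.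

\section{Bounding a search with a separator}\label{sec:tree}

The idea is already visible for sets of natural numbers, with ``decidable'' in place of ``$L$-class'' and ``computably enumerable'' in place of ``$\Sigma$-class''.

\begin{example}\label{ex:toy}
Let $R\subseteq\omega\times\omega$ be decidable and $P=\{y:\exists z\,(y,z)\in R\}$. For $y\in P$ let $\gamma(y)$ be the least $\gamma$ with $(y,z)\in R$ for some $z<\gamma$. Let $T$ be a decidable set of finite binary strings, closed under initial segments and containing strings of every length, and let $t_\gamma$ be the lexicographically first string of length $\gamma$ in $T$. The sets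
\[B_0=\{(y,n):y\in P,\ n<\gamma(y),\ t_{\gamma(y)}(n)=1\},\qquad B_1=\{(y,n):y\in P,\ n<\gamma(y),\ t_{\gamma(y)}(n)=0\}\]
are disjoint and computably enumerable. Let $C\supseteq B_0$ be any set disjoint from $B_1$, and let $X_y\in 2^\omega$ be the characteristic function of $\{n:(y,n)\in C\}$. If $y\in P$, then $X_y\upharpoonright\gamma(y)=t_{\gamma(y)}$, so $X_y\upharpoonright\alpha\in T$ for all $\alpha\le\gamma(y)$. Suppose that no $X_y$ is an infinite branch of $T$. Then
\[y\notin P\iff\exists\alpha\,\bigl[X_y\upharpoonright\alpha\notin T\ \text{ and }\ (y,z)\notin R\text{ for all }z<\alpha\bigr].\]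
From left to right, take any $\alpha$ at which $X_y$ has left $T$. From right to left, if $y\in P$ and $X_y\upharpoonright\alpha\notin T$, then $\alpha>\gamma(y)$, so there is a witness below $\alpha$. Thus the complement of $P$ is computably enumerable in $C$, and $P$ is decidable from $C$.
\end{example}

The separator $C$ is unconstrained on pairs $(y,n)$ with $y\notin P$, and it knows nothing about $\gamma(y)$ directly. But it has to stay in the tree for as long as a witness might still appear, and it cannot stay forever. To repeat this in $V$ we need a tree with levels indexed by ordinals such that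
\begin{itemize}
\item[(T1)] each level $\gamma$ has a canonical node $t_\gamma$, computed correctly in $V_\beta$ for $\beta>\gamma$;
\item[(T2)] membership in the tree is computed correctly in suitable $V_\beta$;
\item[(T3)] no class is a cofinal branch.
\end{itemize}
Property (T3) suffices because the sections of an $L$-class are classes in our sense; this is where the definability of $L$ enters. Tarski's theorem suggests taking for $t_\gamma$ the theory of $V_\gamma$ with parameters, so that a branch resembles a truth predicate for $V$. The tree must contain the restrictions of $t_\gamma$ to lower levels $\alpha$. If these were the only nodes, then deciding that a set is not a node of level $\alpha$ would require a search through all $\gamma\ge\alpha$, and (T2) would be in doubt. We therefore admit the theories of all transitive sets $M\supseteq V_\alpha$ that satisfy one first order axiom; such $M$ can be shrunk by the L\"owenheim--Skolem theorem.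

The axiom says that every set has a rank. Let $\rho(x,\xi)$ be the formula: there are a transitive set $b\ni x$ and a function $f$ on $b$ with ordinal values such that $f(x)=\xi$ and, for every $v\in b$,
\[\forall w\in v\ \ f(w)\in f(v)\qquad\text{and}\qquad\forall\eta\in f(v)\ \exists w\in v\ \ (\eta\in f(w)\vee\eta=f(w)).\]
The condition on $b,f,x,\xi$ is $\Delta_0$, and by $\in$-induction it forces $f=\operatorname{rk}\upharpoonright b$. Let $\mathsf{Rk}$ be the sentence $\forall x\,\exists\xi\,\rho(x,\xi)$. It holds in $V_\gamma$ for every limit $\gamma$, with $b=\operatorname{tc}(\{x\})$. If $M$ is transitive and $M\models\rho[x,\xi]$, then the sets $b,f\in M$ satisfy the $\Delta_0$ condition in $V$, so $\xi=\operatorname{rk}(x)$. Therefore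
\begin{equation}\label{eq:rank}
\text{if $M\models\mathsf{Rk}$ is transitive and $x,\xi\in M$, then $\operatorname{rk}(x)\in M$, and $M\models\rho[x,\xi]\Leftrightarrow\xi=\operatorname{rk}(x)$.}
\end{equation}

An \emph{instance} is a pair $\sigma=(\varphi,g)$ with $\varphi\in\mathrm{Fm}$ and $g$ a function whose domain is the set of free variables of $\varphi$. We also write $\varphi[\bar a]$, where $\bar a$ lists the values of $g$, and $M\models\sigma$ for $M\models\varphi[g]$. A \emph{level} is a limit ordinal $\alpha>\omega$. For a level $\alpha$, an instance $\varphi[\bar a]$ belongs to $V_\alpha$ if and only if its parameters $\bar a$ do.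

\begin{definition}\label{def:tree}
Let $\alpha$ be a level. An \emph{$\alpha$-model} is a transitive set $M\supseteq V_\alpha$ with $M\models\mathsf{Rk}$. For an $\alpha$-model $M$ let $\mathrm{Th}_\alpha(M)$ be the set of instances $\sigma\in V_\alpha$ with $M\models\sigma$. Put
\[\mathcal T_\alpha=\{\mathrm{Th}_\alpha(M):M\text{ is an $\alpha$-model}\},\qquad t_\alpha=\mathrm{Th}_\alpha(V_\alpha)\in\mathcal T_\alpha.\]
A \emph{branch} is a class $X$ of instances with $X\cap V_\alpha\in\mathcal T_\alpha$ for every level $\alpha$.
\end{definition}

If $\alpha\le\alpha'$ are levels, an $\alpha'$-model $M$ is an $\alpha$-model and $\mathrm{Th}_\alpha(M)=\mathrm{Th}_{\alpha'}(M)\cap V_\alpha$. So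
\begin{equation}\label{eq:restrict}
t\in\mathcal T_{\alpha'}\text{ and }\alpha\le\alpha'\ \Longrightarrow\ t\cap V_\alpha\in\mathcal T_\alpha ,
\end{equation}
which is the sense in which the sets $\mathcal T_\alpha\subseteq V_{\alpha+1}$ form a tree. By (V1)--(V3), for levels $\alpha<\beta$ and $M,t\in V_\beta$, the statements ``$M$ is an $\alpha$-model'' and ``$t=\mathrm{Th}_\alpha(M)$'' are computed correctly in $V_\beta$. Taking $M=V_\alpha$ gives (T1). The next lemma gives (T2).

\begin{lemma}\label{lem:local}
Let $\alpha<\beta$ be levels, and suppose that some ordinal $\eta<\beta$ is equinumerous with $V_{\alpha+1}$. Then every $t\in\mathcal T_\alpha$ is $\mathrm{Th}_\alpha(M)$ for some $\alpha$-model $M\in V_\beta$.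
\end{lemma}

\begin{proof}
Let $t=\mathrm{Th}_\alpha(M_0)$ and $\kappa=|V_\alpha|$. By the downward L\"owenheim--Skolem theorem there is an elementary substructure $M_1\prec M_0$ with $V_\alpha\subseteq M_1$ and $|M_1|=\kappa$. The structure $(M_1,\in)$ is well-founded, and it is extensional because $M_0$ is. Let $\pi\colon M_1\to M$ be the collapse. It maps the transitive set $V_\alpha$ isomorphically onto a transitive set, because the $\in$-predecessors in $M_1$ of an element of $V_\alpha$ lie in $V_\alpha$; so $\pi$ fixes $V_\alpha$ pointwise. Hence $M$ is an $\alpha$-model and $M\models\sigma\Leftrightarrow M_1\models\sigma\Leftrightarrow M_0\models\sigma$ for instances $\sigma\in V_\alpha$. The ordinal $\operatorname{rk}(M)=\{\operatorname{rk}(x):x\in M\}$ is an image of $M$, so $\operatorname{rk}(M)<\kappa^+$. Since $|\eta|=|\mathcal P(V_\alpha)|\ge\kappa^+$, we get $\operatorname{rk}(M)<\eta<\beta$.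
\end{proof}

\section{The tree has no definable branch}\label{sec:branch}

This section is pure set theory; the logic $L$ plays no part.

\begin{proposition}\label{prop:branch}
Let $\Xi(\sigma,r)$ be a concrete formula. For every set $r$, the class of instances $\sigma$ with $\Xi(\sigma,r)$ is not a branch.
\end{proposition}

Suppose that $X$ is a branch. Then for each level $\alpha$ some $\alpha$-model has theory $X\cap V_\alpha$, and all these models agree on common instances. They behave like approximations to one structure that extends $V$ by sets of higher rank. If this structure were an elementary extension of $V$, then $X$ would be a truth predicate for $V$. It need not be. The models may, like $V_{\lambda+\omega}$, all satisfy ``there is a largest limit ordinal'', which is false in $V$. The reason is visible: the ordinal so described moves up with $\alpha$ and is never an ordinal of $V$ that the models agree on. The remedy is to cut each model at the least such moving ordinal. Below the cut every definable ordinal is a fixed ordinal of $V$, so every existential statement has a witness of fixed rank, and a Tarski--Vaught argument goes through.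

\begin{proof}[Proof of Proposition~\ref{prop:branch}]
Suppose that $X=\{\sigma:\sigma\text{ is an instance and }\Xi(\sigma,r)\}$ is a branch. A \emph{witness} is a pair $(\alpha,M)$ with $\alpha$ a level and $M$ an $\alpha$-model with $\mathrm{Th}_\alpha(M)=X\cap V_\alpha$. It is \emph{above} the sets $\bar b$ if $\bar b\in V_\alpha$. Every level occurs in a witness, so there is a witness above any finitely many sets. All notions below are defined from $r$ by concrete formulas. The basic fact is invariance:
\begin{equation}\label{eq:inv}
\text{if $(\alpha,M)$ and $(\alpha',M')$ are witnesses above an instance $\sigma$, then $M\models\sigma\Leftrightarrow M'\models\sigma$,}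
\end{equation}
since both sides say that $\sigma\in X$.

\emph{Step 1: terms.} A \emph{term} is a pair $d=(\varphi,\bar c)$, where $\varphi(\xi,\bar x)$ is a coded formula, $\xi$ is the variable $v_0$, and $\bar c$ assigns values to the other free variables $\bar x$. For a witness $(\alpha,M)$ above $d$ let $o(M)=M\cap\mathrm{Ord}$, an ordinal $\ge\alpha$, and let $d^M$ be the least ordinal $\xi\in M$ with $M\models\varphi[\xi,\bar c]$, or $o(M)$ if there is none. Let $d=(\varphi,\bar c)$ and $e=(\varphi',\bar c')$ be terms and $(\alpha,M)$ a witness above both. Writing $\eta\le\xi$ for $\eta\in\xi\vee\eta=\xi$ and renaming variables to avoid clashes, we have: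
\begin{itemize}
\item[(E1)] for ordinals $\delta<\alpha$: $d^M=\delta$ if and only if $M\models\varphi(\delta,\bar c)\wedge\forall\eta\in\delta\,\neg\varphi(\eta,\bar c)$;
\item[(E2)] $d^M<e^M$ if and only if $M\models\exists\xi\,\bigl(\xi\text{ is an ordinal}\wedge\varphi(\xi,\bar c)\wedge\forall\eta\le\xi\,\neg\varphi'(\eta,\bar c')\bigr)$;
\item[(E3)] for $x\in M$: $\operatorname{rk}(x)<d^M$ if and only if $M\models\mu_d[x,\bar c]$, where $\mu_d(x,\bar x)$ is the formula $\exists\xi\,(\rho(x,\xi)\wedge\forall\eta\le\xi\,\neg\varphi(\eta,\bar x))$.
\end{itemize}
All three rest on one observation: an ordinal $\xi\in M$ is below $d^M$ if and only if no $\eta\le\xi$ satisfies $\varphi[\eta,\bar c]$ in $M$. In (E1), $\delta<\alpha\le o(M)$ excludes the default value. In (E2), if $d^M<e^M\le o(M)$ then $\xi=d^M$ is in $M$ and works, and any $\xi$ that works satisfies $d^M\le\xi<e^M$. In (E3) we use \eqref{eq:rank}.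

Write $d\prec e$ if $d^M<e^M$ for some witness above $d,e$; by (E2) and \eqref{eq:inv} this then holds for every witness above $d,e$. Call $d$ \emph{standard with value $\delta$} if $d^M=\delta<\alpha$ for some witness $(\alpha,M)$ above $d$; by (E1) and \eqref{eq:inv}, $d^{M'}=\delta$ then holds for every witness $(\alpha',M')$ above $d$ and $\delta$. Let $N$ be the class of terms that are not standard with any value. Thus $d\in N$ if and only if $d^M\ge\alpha$ for all witnesses $(\alpha,M)$ above $d$. The term $\infty=(v_0\ne v_0,\emptyset)\in V_\omega$ has $\infty^M=o(M)\ge\alpha$, so $\infty\in N$. (The term ``$\xi$ is the largest limit ordinal'' is also in $N$: a value $\delta$ is refuted by a witness above $\delta+\omega$.)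

\emph{Step 2: $N$ has a $\prec$-minimal element.} The values $d^M$ are ordinals, but $N$ may be a proper class, and no single witness lies above all its elements; we close off to a level. Suppose that there is no minimal element. For $d\in N$ let $F(d)$ be the least ordinal such that $V_{F(d)}$ contains some $e\in N$ with $e\prec d$. Put $\lambda_0=\omega$ and let $\lambda_{i+1}$ be the larger of $\lambda_i+1$ and $\sup\{F(d):d\in N\cap V_{\lambda_i}\}$, which exists by Replacement since $N$ and $\prec$ are classes. Then $\lambda=\sup_i\lambda_i$ is a level. Let $(\lambda,M)$ be a witness, and among the $d\in N\cap V_\lambda\ni\infty$ choose one with $d^M$ least. If $d\in V_{\lambda_i}$, there is $e\in N\cap V_{\lambda_{i+1}}$ with $e\prec d$, so $e^M<d^M$, a contradiction.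

\emph{Step 3: the cut.} Fix a $\prec$-minimal $d_0=(\varphi_0,\bar c_0)\in N$. For a witness $(\alpha,M)$ above $d_0$ let
\[M^*=\{x\in M:\operatorname{rk}(x)<d_0^M\}.\]
Since $d_0^M\ge\alpha$, we have $V_\alpha\subseteq M^*$. (If $d_0^M=o(M)$, then $M^*=M$ by \eqref{eq:rank}.) For a coded formula $\psi(\bar x)$ let $\psi^*$ be obtained by restricting each quantifier $\exists x$, $\forall x$ to the $x$ with $\mu_{d_0}(x,\bar c_0)$. By (E3), $M\models\psi^*[\bar a,\bar c_0]\Leftrightarrow M^*\models\psi[\bar a]$ for $\bar a\in M^*$. With \eqref{eq:inv} this gives:
\begin{equation}\label{eq:invstar}
\text{for witnesses $(\alpha,M)$, $(\alpha',M')$ above $\bar a,d_0$:}\quad M^*\models\psi[\bar a]\iff M'^*\models\psi[\bar a].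
\end{equation}

\emph{Step 4: the cut models compute truth.} We claim that for each concrete formula $\psi(\bar x)$, all $\bar a$, and all witnesses $(\alpha,M)$ above $\bar a,d_0$,
\[\psi(\bar a)\iff M^*\models\psi[\bar a].\]
We use induction on $\psi$, built from atomic formulas by $\neg,\wedge,\exists$. Atomic formulas have the same meaning in $(M^*,\in)$ as in $V$, and both sides commute with $\neg$ and $\wedge$. Consider $\exists x\,\psi(x,\bar a)$ and a witness $(\alpha,M)$ above $\bar a,d_0$.

Suppose that $\psi(b,\bar a)$ holds. Take a witness $(\alpha',M')$ above $b,\bar a,d_0$. By the induction hypothesis $M'^*\models\psi[b,\bar a]$, and $b\in V_{\alpha'}\subseteq M'^*$. So $M'^*\models\exists x\,\psi(x,\bar a)$, and \eqref{eq:invstar} transfers this to $M^*$.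

Suppose conversely that $M^*\models\exists x\,\psi(x,\bar a)$. The element $x$ found in $M^*$ may lie outside $V_\alpha$, where the induction hypothesis says nothing, so we look at the least possible rank. Let $e$ be the term given by the formula
\[\exists x\,\bigl(\rho(x,\xi)\wedge\mu_{d_0}(x,\bar c_0)\wedge\psi^*(x,\bar a,\bar c_0)\bigr)\]
with parameters $\bar a,\bar c_0$. For every witness $(\alpha',M')$ above $\bar a,d_0$ and every ordinal $\xi\in M'$, by \eqref{eq:rank} and (E3) this formula holds of $\xi$ in $M'$ if and only if some $x\in M'^*$ of rank $\xi$ has $M'^*\models\psi[x,\bar a]$. Applied to $M$, this shows that $e^M$ is the rank of an element of $M^*$, so $e^M<d_0^M$ and $e\prec d_0$. By the minimality of $d_0$, the term $e$ is standard with some value $\delta$. Take a witness $(\alpha',M')$ above $\bar a,d_0,\delta$. Then $e^{M'}=\delta<\alpha'\le o(M')$, so some $b\in M'^*$ of rank $\delta$ has $M'^*\models\psi[b,\bar a]$. Now $b\in V_{\alpha'}$, so $(\alpha',M')$ is above $b$, and the induction hypothesis gives $\psi(b,\bar a)$.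

\emph{Step 5: the contradiction.} Let $G(e,w,q)$ be the concrete formula saying: $q$ is a pair $(r',d)$ with $d$ a term, $e$ is a coded formula with one free variable, and there is a witness $(\alpha,M)$ for the class $\{\sigma:\sigma\text{ is an instance and }\Xi(\sigma,r')\}$, above $w$ and $d$, with $\{x\in M:\operatorname{rk}(x)<d^M\}\models e[w]$. By Step 4, applied to the formula $\psi_G$ of Lemma~\ref{lem:diag}, we have $G(\ulcorner\psi_G\urcorner,w,(r,d_0))\leftrightarrow\psi_G(w)$ for all $w$. This contradicts Lemma~\ref{lem:diag}.
\end{proof}

\begin{remark}\label{rem:inacc}
Proposition~\ref{prop:branch} excludes definable branches only. If $\kappa$ is inaccessible and $X=t_\kappa$, then $X\cap V_\alpha=\mathrm{Th}_\alpha(V_\kappa)\in\mathcal T_\alpha$ for all levels $\alpha<\kappa$, and Lemma~\ref{lem:local} with $\beta=\kappa$ provides the models inside $V_\kappa$. So $X$ is a branch in the sense of $V_\kappa$, a model of ZFC, but not one definable over $V_\kappa$.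
\end{remark}

\section{Closure under projection and the proof of the theorem}\label{sec:closure}

We now carry out Example~\ref{ex:toy} in $V$. Lemma~\ref{lem:sep} is applied twice: once to obtain the separator $C$, and once to conclude that $P$ is an $L$-class.

\begin{proposition}\label{prop:closure}
Assume that $L$ has interpolation over $\tau_0$. If $R$ is an $L$-class, then $P=\{y:\exists z\,(y,z)\in R\}$ is an $L$-class.
\end{proposition}

\begin{proof}
\emph{The separator.} For $y\in P$ let $\gamma(y)$ be the least level $\gamma$ such that $(y,z)\in R$ for some $z\in V_\gamma$. Let
\begin{align*}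
B_0&=\{(y,\sigma):y\in P,\ \sigma\in t_{\gamma(y)}\},\\
B_1&=\{(y,\sigma):y\in P,\ \sigma\in V_{\gamma(y)}\text{ is an instance},\ \sigma\notin t_{\gamma(y)}\}.
\end{align*}
These classes are disjoint. To see that $B_0$ is a $\Sigma$-class over $R$, let $\psi(w)$ say: $w$ is a pair $(y,\sigma)$ and there is a level $\gamma$ such that $\exists z\in V_\gamma\,R((y,z))$, no smaller level has this property, and $\sigma\in t_\gamma$. Let $\beta$ be a level and $w=(y,\sigma)\in V_\beta$. For $\gamma<\beta$ and $z\in V_\gamma$ the pair $(y,z)$ is in $V_\beta$, so $(V_\beta,\in,R\cap V_\beta)$ decides correctly whether $\gamma$ has the property, and it sees all smaller levels. Hence a $\gamma$ found in $V_\beta$ is $\gamma(y)$, and $t_\gamma$ is computed correctly by (T1); so $\psi[w]$ in $V_\beta$ implies $w\in B_0$. Conversely, if $w\in B_0$, then $\psi[w]$ holds for every level $\beta>\gamma(y)$ with $w\in V_\beta$. For $B_1$ replace the last clause of $\psi$ by ``$\sigma\in V_\gamma$ is an instance and $\sigma\notin t_\gamma$''.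

By Lemma~\ref{lem:sep} there is an $L$-class $C=\{w:S(w)\models_L\chi_C\}$ that contains $B_0$ and is disjoint from $B_1$. For every set $y$ let $X_y$ be the class of instances $\sigma$ with $(y,\sigma)\in C$. If $y\in P$, then $X_y\cap V_{\gamma(y)}=t_{\gamma(y)}$, so by \eqref{eq:restrict}
\begin{equation}\label{eq:follow}
y\in P\text{ and }\alpha\le\gamma(y)\text{ a level}\ \Longrightarrow\ X_y\cap V_\alpha\in\mathcal T_\alpha .
\end{equation}
On the other hand, $X_y$ is defined by a concrete formula from the parameter $(p,\chi_C,y)$, so by Proposition~\ref{prop:branch} no $X_y$ is a branch.

\emph{The complement of $P$.} Let $Q$ be the $\Sigma$-class over $R,C$ of all $y$ such that, for some level $\beta$ with $y\in V_\beta$, the structure $(V_\beta,\in,R\cap V_\beta,C\cap V_\beta)$ satisfies: there is a level $\alpha$ such that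
\begin{itemize}
\item[(a)] some ordinal is equinumerous with $V_{\alpha+1}$;
\item[(b)] there is no $\alpha$-model $M$ such that $\mathrm{Th}_\alpha(M)$ is the set of instances $\sigma\in V_\alpha$ with $C((y,\sigma))$;
\item[(c)] there is no $z\in V_\alpha$ with $R((y,z))$.
\end{itemize}
For levels $\alpha<\beta$ and $y\in V_\beta$, clause (a) holds in $V_\beta$ if and only if some ordinal below $\beta$ is equinumerous with $V_{\alpha+1}$, by (V1) and (V2). Clause (c) is computed correctly as before. Clause (b) holds in $V_\beta$ if and only if no $\alpha$-model $M\in V_\beta$ has $\mathrm{Th}_\alpha(M)=X_y\cap V_\alpha$; in the presence of (a), Lemma~\ref{lem:local} makes this equivalent to $X_y\cap V_\alpha\notin\mathcal T_\alpha$.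

We show that $Q=V\setminus P$. Let $y\in Q$ through $\alpha<\beta$, and suppose that $y\in P$. Since $X_y\cap V_\alpha\notin\mathcal T_\alpha$, \eqref{eq:follow} gives $\alpha>\gamma(y)$. Then some $z\in V_{\gamma(y)}\subseteq V_\alpha$ has $(y,z)\in R$, against (c). Conversely, let $y\notin P$. As $X_y$ is not a branch, there is a level $\alpha$ with $X_y\cap V_\alpha\notin\mathcal T_\alpha$. Any level $\beta$ larger than $\alpha$, $|V_{\alpha+1}|$ and $\operatorname{rk}(y)$ satisfies (a) and (b), and it satisfies (c) because no $z$ at all has $(y,z)\in R$.

Finally, $P$ is the $\Sigma$-class over $R$ given by $\exists z\,R((y,z))$: if $(y,z)\in R$, any level $\beta$ with $y,z\in V_\beta$ works. By Lemma~\ref{lem:sep}, $P$ is an $L$-class.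
\end{proof}

\begin{corollary}\label{cor:all}
Assume that $L$ has interpolation over $\tau_0$. For each concrete parameter-free formula $\varphi(w)$, the class $\{w:\varphi(w)\}$ is an $L$-class.
\end{corollary}

\begin{proof}
For $k\ge1$ define the \emph{$k$-normal} formulas: atomic formulas in $v_1,\dots,v_k$; negations and conjunctions of $k$-normal formulas; and $\exists v_{k+1}\varphi$ with $\varphi$ a $(k+1)$-normal formula. By renaming bound variables, every formula with free variables among $v_1,\dots,v_k$ is equivalent to a $k$-normal one. For $k$-normal $\varphi$ let $\mathrm{Ext}_k(\varphi)$ be the class of $k$-tuples $(a_1,\dots,a_k)$ that satisfy $\varphi$. We show by induction on $\varphi$, for all $k$ at once, that $\mathrm{Ext}_k(\varphi)$ is an $L$-class.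

The components of a pair $w=\{\{a\},\{a,b\}\}$ are elements of elements of $w$, so the components of a $k$-tuple are reached by bounded quantifiers. Hence the class $\mathrm{Tup}_k$ of $k$-tuples and the classes $\mathrm{Ext}_k(\varphi)$ for atomic $\varphi$ are $\Delta_0$, and Lemma~\ref{lem:basic}(c) applies. Next, $\mathrm{Ext}_k(\neg\varphi)=\mathrm{Tup}_k\setminus\mathrm{Ext}_k(\varphi)$ and $\mathrm{Ext}_k(\varphi\wedge\varphi')=\mathrm{Ext}_k(\varphi)\cap\mathrm{Ext}_k(\varphi')$ are $L$-classes by Lemma~\ref{lem:basic}(b). Since $(y,z)$ is a $(k+1)$-tuple exactly when $y$ is a $k$-tuple,
\[\mathrm{Ext}_k(\exists v_{k+1}\varphi)=\{y:\exists z\,(y,z)\in\mathrm{Ext}_{k+1}(\varphi)\},\]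
which is an $L$-class by Proposition~\ref{prop:closure}. The case $k=1$ is the corollary, because $(a_1)=a_1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Suppose that $L$ has interpolation over $\tau_0$. Since $L$ is definable and $p$ codes $\tau_0$ and the parameters of its definition, there is a concrete formula $G(e,w,q)$ such that $G(e,w,p)$ holds if and only if $e\in\mathrm{Sent}_L(\tau_0)$ and $S(w)\models_L e$. The formula $\psi_G$ of Lemma~\ref{lem:diag} has no parameters: the parameter is read off from its argument. By Corollary~\ref{cor:all} there is $\chi^*\in\mathrm{Sent}_L(\tau_0)$ with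
\[\psi_G(w)\iff S(w)\models_L\chi^*\iff G(\chi^*,w,p)\qquad\text{for all }w,\]
which contradicts Lemma~\ref{lem:diag}. Hence interpolation fails for some $\varphi\models\psi$ with common vocabulary $\tau_0$.
\end{proof}

\begin{remark}\label{rem:hyp}
The hypotheses enter at the following places. Interpolation is used only in Lemma~\ref{lem:sep}, where the sort that is projected away carries a level $V_\beta$. The hypothesis $L^2\le L$ supplies first order sentences and the sentence $\Lambda$ in Lemma~\ref{lem:proj}, which contains the only second order quantifiers in the proof. Renaming, relativization, substitution and quantification of $L$-sentences are needed for Part 2 of that lemma, which allows an $L$-class obtained at one stage, such as the separator $C$, to be consulted at the next. Definability of $L$ is used to apply Proposition~\ref{prop:branch} to the sections $X_y$ and in the final diagonal argument. It cannot be dropped, since sort logic extends $L^2$ and has many-sorted interpolation.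
\end{remark}

\begin{thebibliography}{9}
\bibitem{Vaananen} Jouko V\"a\"an\"anen, \emph{Interpolation in model theory}, arXiv:2507.19097 (2025).
\end{thebibliography}
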